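# Quasi-greedy bases of $\ell_p$ whose dual bases are not quasi-greedy

## A basis of $\ell_p$ that is quasi-greedy on one side only

Scalars are $\mathbb F=\mathbb R$ or $\mathbb C$ throughout. For a basis $\mathcal Y=(y_n)$ of a Banach space, with coordinate functionals $y_n^*$, write $S_A(f)=\sum_{n\in A}y_n^*(f)\,y_n$ for finite $A\subseteq\mathbb N$ and
$$g_m[\mathcal Y]=\sup\{\|S_A(f)\|:\ \|f\|\le 1,\ A \text{ a greedy set of } f,\ |A|\le m\},$$
where a finite set $A$ is a *greedy set* of $f$ if $|y_n^*(f)|\ge |y_k^*(f)|$ for all $n\in A$, $k\notin A$. The basis is *quasi-greedy* if $\sup_m g_m[\mathcal Y]<\infty$.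

**Theorem 1.** Let $1<p<\infty$, $p\ne 2$. There is a quasi-greedy Schauder basis $\mathcal X$ of $\ell_p$ with
$$g_m[\mathcal X^*]\ge c\,(\log m)^{|1/2-1/p|}\qquad (m\ge 2)$$
for some $c>0$. In particular, the dual basis $\mathcal X^*$ is not quasi-greedy.

This answers in the negative, for every $p\in(1,2)\cup(2,\infty)$, a question from José L. Ansorena, Glenier Bello and Przemysław Wojtaszczyk, "Lorentz spaces and embeddings induced by almost greedy bases in superreflexive Banach spaces", arXiv:2105.09203 (2021): must the dual of a quasi-greedy basis of $\ell_p$ be quasi-greedy? For $p=2$ the answer is known to be yes, and we take that as given.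

## Greedy sets, dual bases, conditionality

**Definition (basis).** A basis of an infinite-dimensional separable Banach space $\mathbb X$ is a sequence $\mathcal X=(x_n)$ with dense linear span, with functionals $x_n^*\in\mathbb X^*$ such that $x_k^*(x_n)=\delta_{k,n}$, and with $0<\inf_n\|x_n\|\le\sup_n\|x_n\|<\infty$. It is a *Schauder basis* if moreover the partial sum projections $f\mapsto\sum_{n\le m}x_n^*(f)x_n$ are uniformly bounded. The *dual basis* is $\mathcal X^*=(x_n^*)$, regarded as a basis of its closed linear span in $\mathbb X^*$.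

Its coordinate functionals are the evaluations $\varphi\mapsto\varphi(x_n)$, so a greedy set of $\varphi$ collects the largest values $|\varphi(x_n)|$. If $\mathcal X$ is quasi-greedy with constant $C$, then $\mathcal X^*$ is semi-normalized. Indeed, for $f\neq0$ in the linear span, take $n$ with $|x_n^*(f)|$ maximal. Then $\{n\}$ is greedy, so $|x_n^*(f)|\,\|x_n\|\le C\|f\|$, and all coordinates of $f$ are at most $C\|f\|/\inf_k\|x_k\|$. By density $\sup_n\|x_n^*\|<\infty$. The lower bound comes from $1=x_n^*(x_n)\le\|x_n^*\|\,\|x_n\|$.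

*Ties.* For $f=(3,1,1,0,0,\dots)$ in $\ell_p$ with the unit vector basis, the greedy sets with two elements are $\{1,2\}$ and $\{1,3\}$. Quasi-greediness demands a bound for every choice. In particular, if all nonzero coefficients of $f$ have equal modulus, every finite subset of the support is greedy.

*The trivial case.* If $\mathcal X$ is unconditional, that is, $\sup_A\|S_A\|<\infty$, then it is quasi-greedy. Its dual satisfies the same bound, because $\sum_{n\in A}\varphi(x_n)x_n^*=\varphi\circ S_A$. So the theorem is about conditional bases. We measure conditionality by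
$$k_m[\mathcal X]=\sup_{|A|\le m}\|S_A\|.$$

*A conditional basis that is not quasi-greedy.* In $\ell_1^J$ let $s_1=e_1$ and $s_j=e_j-e_{j-1}$ for $2\le j\le J$. With the convention $a_{J+1}=0$,
$$\Big\|\sum_{j\le J}a_js_j\Big\|=\sum_{j=1}^{J}|a_j-a_{j+1}|. \tag{1}$$
Truncating at $k$ gives $\sum_{j<k}|a_j-a_{j+1}|+|a_k|$, and $|a_k|\le\sum_{j\ge k}|a_j-a_{j+1}|$, so partial sums have norm at most $1$. But let $J=2N$ and $a_j=1$ for all $j$. The vector has norm $1$, every set is greedy, and the sum over odd $j$ has norm $2N-1$. We call this the difference basis; it comes back below.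

## The sharp growth orders, the case $p=1$, and larger spaces

The same construction, with other ingredients, gives more.

**Theorem 2.** Let $1<p<\infty$, $p\ne2$, $0<\alpha<1$. There is a quasi-greedy Schauder basis $\mathcal X$ of $\ell_p$ with $g_m[\mathcal X^*]\ge c(\log m)^\alpha$ for $m\ge2$ and some $c>0$. Conversely, for every quasi-greedy Schauder basis $\mathcal X$ of $\ell_p$ there is $\varepsilon>0$ with $g_m[\mathcal X^*]=O((\log m)^{1-\varepsilon})$.

**Theorem 3.** There is a quasi-greedy Schauder basis $\mathcal X$ of $\ell_1$ with $g_m[\mathcal X^*]\ge c\log m$ for $m\ge2$ and some $c>0$. This order is the largest possible for quasi-greedy Schauder bases of $\ell_1$. Consequently, for $1\le p<\infty$: every quasi-greedy basis of $\ell_p$ has a quasi-greedy dual basis if and only if $p=2$.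

**Corollary 4.** If a Banach space $\mathbb X$ has a quasi-greedy basis and a complemented subspace isomorphic to $\ell_p$ for some $p\in[1,\infty)\setminus\{2\}$, then $\mathbb X$ has a quasi-greedy basis whose dual basis is not quasi-greedy. In particular, for $1<p<\infty$, every quasi-greedy basis of $L_p[0,1]$ has a quasi-greedy dual basis if and only if $p=2$.

The following published facts are used, besides the positive answer for $p=2$.

* **(P)** (Pełczyński, Studia Math. 19, 1960) Every infinite-dimensional complemented subspace of $\ell_p$, $1\le p<\infty$, is isomorphic to $\ell_p$.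
* **(R)** For $1<p<\infty$, the span of $n$ Rademacher functions in $L_p(\{\pm1\}^n)\cong\ell_p^{2^n}$ is $C_p$-isomorphic to $\ell_2^n$ and $C_p$-complemented.
* **(B)** (Babenko 1948; also Hunt–Muckenhoupt–Wheeden, Trans. AMS 176 (1973), since $|t|^\beta$ is an $A_2$ weight) For $-1<\beta<1$ the partial sums $\sum_{|n|\le M}\hat f(n)e^{int}$ are uniformly bounded on $L_2([-\pi,\pi],|t|^\beta dt)$. Used only in Theorem 2.
* **(U)** For quasi-greedy bases, $k_m=O(\log m)$ (Dilworth–Kalton–Kutzarova, Studia Math. 159 (2003)). In superreflexive spaces $k_m=O((\log m)^{1-\varepsilon})$ for some $\varepsilon>0$ depending on the basis (Albiac–Ansorena–Garrigós–Hernández–Raja, Studia Math. 227 (2015)). Used only for the upper bounds.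

Fact (R) follows quickly from Khintchine's inequality. That inequality says that on the Rademacher span the $L_p$-norm is equivalent to the $L_2$-norm, which is $\ell_2^n$. Let $P$ be the orthogonal projection onto the span. For $p\ge2$,
$$\|Pf\|_p\le B_p\|Pf\|_2\le B_p\|f\|_2\le B_p\|f\|_p .$$
For $1<p<2$ use that $P$ is its own transpose, so its norm on $L_p$ is its norm on $L_{p'}$, where $p'=p/(p-1)$.

## Transposing the projection gives only a logarithmic bound

The natural first move is to try to prove that duals are quasi-greedy. Let $A$ be a greedy set of $\varphi$ and test on $f$: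
$$\Big(\sum_{n\in A}\varphi(x_n)x_n^*\Big)(f)=\varphi(S_Af). \tag{2}$$
If $A$ were a greedy set of $f$, we would be done. But $A$ was chosen by $\varphi$, and nothing ties it to the large coefficients of $f$. All that (2) gives is
$$g_m[\mathcal X^*]\le k_m[\mathcal X]. \tag{3}$$
For quasi-greedy $\mathcal X$ the right side is $O(\log m)$ by (U), but it need not be bounded. So we look for a counterexample, in which some set $A$ is greedy for a functional, while $S_A$ is large on vectors for which $A$ is not greedy.

**The difference basis itself fails.** There, setting all coefficients equal makes the odd indices a greedy set in the primal space. The primal basis is as bad as its dual.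

**Spreading over blocks, by hand, for $p=1$.** Replace the $j$-th vector by a block of $n_j=2^j$ coordinates, and let the difference basis see only the block sums. For $f=(f_1,\dots,f_4)$ with $f_j\in\mathbb F^{2^j}$ let $a_j$ be the sum of the entries of $f_j$, let $Qf_j$ be $f_j$ minus its average, and put
$$\|f\|=|a_1-a_2|+|a_2-a_3|+|a_3-a_4|+|a_4|+\sum_j\|Qf_j\|_1.$$
The functional $\varphi$ with constant coefficient $(-1)^{j+1}$ on block $j$ is
$$\varphi(f)=(a_1-a_2)+(a_3-a_4),\qquad\text{so}\qquad\|\varphi\|\le1.$$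
All its coefficients have modulus $1$, so the union of the odd blocks is a greedy set of $\varphi$. The truncated functional is $f\mapsto a_1+a_3$. Test it on the vector $f$ with constant entries $\frac12,\frac14,\frac18,0$ on the four blocks. Here $a=(1,1,1,0)$, so $\|f\|=1$, and $a_1+a_3=2$. Greedy truncation in the dual has norm at least $2$; with $2N$ blocks the same computation gives $N$.

What has changed on the primal side? For the same $f$ the projection onto odd blocks still yields $a=(1,0,1,0)$, of norm $3$. But the odd blocks are no longer greedy, since block 2 has level $\frac14$ and block 3 has level $\frac18$. Greedy sets of this $f$ exhaust the blocks from left to right, and the resulting vectors are partial sums of the difference basis with at most one incomplete block. For a block-constant $f$ with nonnegative entries to have level on block 3 at least the level on block 2, we need $a_3\ge2a_2$. Then $|a_2-a_3|\ge a_2$, and the norm pays for it.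

**For $p>1$, one type of block is not enough.** Suppose that each block carries an $\ell_q$-norm with the same $q>1$. A normalized constant vector on a block of length $n$ has level $n^{-1/q}$. The corresponding functional has level $n^{-1+1/q}$. If the primal levels are $2^{-j}$, then $n_j$ is about $2^{jq}$ and the dual levels are about $2^{-j(q-1)}$. These decrease along the blocks as well. More precisely, $n_j=\lceil 2^{jq}\rceil$ is strictly increasing, so $n_j^{-1+1/q}$ is strictly decreasing: a functional with these levels has greedy sets made of initial blocks and a part of the next one. The odd blocks are not greedy as soon as there are three of them. At $q=1$ the dual levels are all $1$, which is why the example above worked.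

**Two types of block.** At primal level $2^{-M}$, an $\ell_q$-block has $n\approx2^{Mq}$ and dual level about $2^{-M(q-1)}$. The dual level depends on $q$, the primal level does not. So alternate two exponents $q<r$, with $\ell_q$ on odd blocks and $\ell_r$ on even blocks, and start at a large level, $M=L+1,\dots,L+J$. The odd dual levels are at least about $2^{-(L+J)(q-1)}$, the even ones at most about $2^{-(L+1)(r-1)}$. For $L$ a suitable multiple of $J$, all odd dual levels lie above all even ones.

For example, take $q=2$, $r=4$, $J=4$, $L=3$. The primal levels are $2^{-4},2^{-5},2^{-6},2^{-7}$, so the block lengths are $2^8,2^{20},2^{12},2^{28}$. The dual levels $n^{-1/2}$ (odd) and $n^{-3/4}$ (even) are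
$$2^{-4},\quad 2^{-15},\quad 2^{-6},\quad 2^{-21}.$$
In the dual, the order of the blocks is $1,3,2,4$. Inside $\ell_p$, $p\ne2$, two types of block are available: $\ell_p$ and, by (R), $\ell_2$.

## The block space $Z$

We now fix the general construction. Let $1\le p<\infty$, $p\ne2$. The data are as follows.

* A $J$-dimensional space $\mathbb S$ with a linear basis $(s_j)_{j=1}^J$, dual basis $(s_j^*)$ of $\mathbb S^*$, and $K\ge1$ with
$$\|s_j\|\le K,\qquad\|s_j^*\|\le K,\qquad\Big\|\sum_{j\le k}a_js_j\Big\|\le K\Big\|\sum_{j\le J}a_js_j\Big\|\quad(0\le k\le J). \tag{4}$$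
* If $p>1$: $q=\min(2,p)$, $r=\max(2,p)$, with $q_j=q$ for $j$ odd and $q_j=r$ for $j$ even. If $p=1$: $q_j=1$ for all $j$.
* An integer $L\ge0$, and $\mu_j=2^{-(L+j)}$, $n_j=\lceil2^{(L+j)q_j}\rceil$, $\lambda_j=n_j^{-1/q_j}$.

Since $(L+j)q_j\ge1$, we have $2\le2^{(L+j)q_j}\le n_j\le2\cdot2^{(L+j)q_j}$. Hence $n_j\ge2$ and
$$\tfrac12\mu_j\le\lambda_j\le\mu_j. \tag{5}$$

Let $Z=\prod_{j=1}^J\mathbb F^{n_j}$, with elements $f=(f_j)$. Put
$$a_j(f)=n_j^{-1+1/q_j}\sum_{i=1}^{n_j}f_j(i),\qquad\bar f_j=\frac1{n_j}\sum_{i}f_j(i)=\lambda_ja_j(f),\qquad Qf_j=f_j-\bar f_j\mathbf 1,$$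
$$\|f\|_Z=\Big\|\sum_ja_j(f)s_j\Big\|_{\mathbb S}+\Big(\sum_j\|Qf_j\|_{q_j}^p\Big)^{1/p}. \tag{6}$$
This is a norm: if it vanishes, then all $a_j(f)=0$ and all $Qf_j=0$, so $f=0$. The basis of $Z$ is the family of unit vectors $e_{j,i}$, in lexicographic order. Since $a_j$ depends only on $f_j$, we also apply it to vectors of $\mathbb F^{n_j}$. The normalization is chosen so that $\|\bar f_j\mathbf 1\|_{q_j}=|\bar f_j|\,n_j^{1/q_j}=|a_j(f)|$.

For $h\in\mathbb F^{n_j}$, Hölder's inequality gives $|a_j(h)|\le\|h\|_{q_j}$, so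
$$|a_j(h)|\le\|h\|_{q_j},\qquad\|Qh\|_{q_j}\le2\|h\|_{q_j}; \tag{7}$$
$$\text{if }|h|\le t\text{ everywhere, then }\|h\|_{q_j}\le t\,n_j^{1/q_j}=t/\lambda_j\le2t/\mu_j. \tag{8}$$
If $\|f\|_Z\le1$, then applying $s_j^*$ and using (4) gives $|a_j(f)|\le K$. Therefore
$$|\bar f_j|\le K\lambda_j,\qquad\|f_j\|_{q_j}\le|a_j(f)|+\|Qf_j\|_{q_j}\le K_1:=K+1. \tag{9}$$
By (9) the coordinate functionals of $Z$ have norm at most $K_1$. Moreover $\|Qe_{j,i}\|_{q_j}\ge1-\frac1{n_j}\ge\frac12$, and $|a_j(e_{j,i})|\le1$, so
$$\tfrac12\le\|e_{j,i}\|_Z\le K+2. \tag{10}$$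

## Greedy truncation in $Z$ acts like a partial sum in $\mathbb S$

**Proposition 5.** There is a constant $C=C(p,K)$, independent of $J$, $L$ and $(s_j)$, such that $\|S_A(f)\|_Z\le C\|f\|_Z$ for all $f\in Z$ and all greedy sets $A$ of $f$. The partial sum projections of $(e_{j,i})$, ordered lexicographically, also have norm at most $C$.

*Proof.* By homogeneity let $\|f\|_Z\le1$, and let $A\ne\emptyset$ be a greedy set of $f$, with $t=\min_A|f|$. If $t=0$, then $f=0$ off $A$ and $S_A(f)=f$. Let $t>0$.

**Step 1. Splitting blocks by their natural level.** The purpose is to separate the blocks which the threshold $t$ takes almost completely from those it hardly touches. Write $f_j=f_j^A+f_j^B$ with $f_j^A$ the restriction of $f_j$ to $A$. Then $|f_j|\ge t$ on $A$ and $|f_j^B|\le t$ everywhere. As $\mu_j$ decreases, $\{j:\mu_j\ge t\}=\{1,\dots,k\}$ for some $0\le k\le J$. We claim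
$$\sum_{j\le k}\frac t{\mu_j}\le2,\qquad\frac{\mu_{k+1+i}}t<2^{-i}\ (i\ge0),\qquad\#\{j>k:\mu_j\ge t/(2K)\}\le n_0:=1+\log_2(2K). \tag{11}$$
For the first, $\mu_j=2^{k-j}\mu_k\ge2^{k-j}t$, so the sum is at most $\sum_{j\le k}2^{-(k-j)}\le2$. For the second, $\mu_{k+1+i}=2^{-i}\mu_{k+1}<2^{-i}t$. By the second, an index $j=k+1+i$ counted in the third has $2^i<2K$, and there are at most $1+\log_2(2K)$ such $i\ge0$.

**Step 2. Deep blocks: what is taken comes from $Qf_j$.** Let $\mu_j<t/(2K)$. On $A$, by (9) and (5), $|\bar f_j|\le K\lambda_j\le K\mu_j<t/2\le|f_j|/2$, so $|f_j|\le2|Qf_j|$ there. Hence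
$$\|f_j^A\|_{q_j}\le2\|Qf_j\|_{q_j}\qquad\text{if }\mu_j<t/(2K). \tag{12}$$

**Step 3. The $\mathbb S$-part of $S_A(f)$.** The aim is to compare with the $k$-th partial sum in $\mathbb S$:
$$\sum_ja_j(f^A_j)s_j=\sum_{j\le k}a_j(f)s_j-\sum_{j\le k}a_j(f_j^B)s_j+\sum_{j>k}a_j(f_j^A)s_j. \tag{13}$$
The first sum has norm at most $K$ by (4). In the second, $|a_j(f_j^B)|\le2t/\mu_j$ by (7) and (8), so by (11) its norm is at most $K\sum_{j\le k}2t/\mu_j\le4K$.

For the third sum let first $p>1$. On $A$ we have $|f_j|\ge t$, hence $|f_j|\le t^{1-q_j}|f_j|^{q_j}$. Since $n_j^{-1+1/q_j}=\lambda_j^{q_j-1}$, (9) gives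
$$|a_j(f_j^A)|\le\lambda_j^{q_j-1}t^{1-q_j}\|f_j\|_{q_j}^{q_j}\le\Big(\frac{\lambda_j}t\Big)^{q_j-1}K_1^{q_j}\le\Big(\frac{\mu_j}t\Big)^{q-1}K_1^{r},$$
where the last step uses $\lambda_j\le\mu_j<t$, $q\le q_j\le r$ and $K_1\ge1$. By (11) the third sum has norm at most $KK_1^r\sum_{i\ge0}2^{-i(q-1)}$, which is finite because $q>1$.

For $p=1$ the exponent $q-1$ would be $0$ and this decay is lost, but the sum of the $\|Qf_j\|_1$ is then bounded. The at most $n_0$ indices $j>k$ with $\mu_j\ge t/(2K)$ contribute at most $n_0KK_1$, by (7) and (9). By (7) and (12) the others contribute at most $K\sum_j2\|Qf_j\|_1\le2K$.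

**Step 4. The $Q$-part of $S_A(f)$.** We bound the $\ell_p$-sum of $\|Qf_j^A\|_{q_j}$ over three groups of indices. For $j\le k$, $Qf_j^A=Qf_j-Qf_j^B$ and $\|Qf_j^B\|_{q_j}\le2\cdot2t/\mu_j$. The $\ell_p$-norm is at most the $\ell_1$-norm, so by (11) these indices contribute at most $1+8$. The at most $n_0$ indices $j>k$ with $\mu_j\ge t/(2K)$ contribute at most $2n_0K_1$. For the remaining $j$, (7) and (12) give $\|Qf_j^A\|_{q_j}\le4\|Qf_j\|_{q_j}$, which contributes at most $4$.

Steps 3 and 4 prove the first claim.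

**Step 5. Partial sums.** A partial sum of $f$ is $(f_1,\dots,f_{k-1},f_k\mathbf 1_I,0,\dots,0)$ with $I$ an initial interval of block $k$. Its $\mathbb S$-part is at most $K+KK_1$ by (4), (7), (9), and its $Q$-part is at most $1+2K_1$. $\square$

## Block-constant functionals and their levels

The next lemma computes the dual norms which we need without knowing the whole dual of $Z$.

**Lemma 6.** Let $\varphi=\sum_jc_j\sum_ie_{j,i}^*\in Z^*$. Then $\|\varphi\|_{Z^*}=\big\|\sum_jb_js_j^*\big\|_{\mathbb S^*}$ with $b_j=c_jn_j^{1-1/q_j}$.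

*Proof.* We have
$$\varphi(f)=\sum_jc_jn_j^{1-1/q_j}a_j(f)=\Big(\sum_jb_js_j^*\Big)\Big(\sum_ja_j(f)s_j\Big),$$
and $\|\sum_ja_j(f)s_j\|\le\|f\|_Z$. This gives "$\le$". If $f$ is block-constant, then $Qf_j=0$ and $\|f\|_Z=\|\sum_ja_j(f)s_j\|$, and $(a_j(f))_j$ can be prescribed arbitrarily. This gives "$\ge$". $\square$

**Lemma 7.** Let $1<p<\infty$, $p\ne2$, $|b_j|=1$ for all $j$, and
$$L=L_J:=\Big\lceil\frac{1+J(q-1)}{r-q}\Big\rceil.$$
Then $A=\bigcup_{j\text{ odd}}\{(j,i):i\le n_j\}$ is a greedy set, with respect to $(e_{j,i}^*)$, of the functional $\varphi$ of Lemma 6. Moreover $|A|\le2^{C_pJ}$ with $C_p$ depending only on $p$.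

*Proof.* The coefficient of $\varphi$ at $e_{j,i}^*$ is $c_j$, and $|c_j|=n_j^{-1+1/q_j}=n_j^{-(q_j-1)/q_j}$.

For $j$ odd, $n_j\le2\cdot2^{(L+j)q}$ gives $|c_j|\ge2^{-(q-1)/q}\,2^{-(L+j)(q-1)}\ge2^{-1-(L+J)(q-1)}$. For $j$ even, $n_j\ge2^{(L+j)r}$ gives $|c_j|\le2^{-(L+j)(r-1)}\le2^{-(L+1)(r-1)}$. By the choice of $L$, $L(r-q)\ge1+J(q-1)$, so
$$(L+1)(r-1)\ge L(r-q)+L(q-1)\ge1+(L+J)(q-1).$$
Hence every $|c_j|$ with $j$ odd is at least every $|c_j|$ with $j$ even, and $A$ is greedy.

Finally, $|A|\le\sum_{j\le J}2\cdot2^{(L+j)r}\le2^{2+(L+J)r}$, and since $J\ge1$, $L\le1+\frac{1+J(q-1)}{r-q}\le\big(1+\frac q{r-q}\big)J$. So the exponent is at most $C_pJ$. $\square$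

With these lemmas, all that remains to be found is a family of spaces $\mathbb S$ with uniform $K$ in (4), for which $\|\sum_{j\text{ odd}}b_js_j^*\|$ is much larger than $\|\sum_jb_js_j^*\|$ for some unimodular $b_j$.

## Coupling spaces with unequal alternating sums

For $p=1$ the difference basis does it. For $p>1$ we need $\mathbb S$ to sit well in $\ell_p$. The following lemma manufactures a conditional pair basis from two bases whose sums $\sum u_n$, $\sum v_n$ have very different norms. The vectors come in pairs with equal first components, so that the alternating sum kills the $u$-part while the odd sum keeps it.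

**Lemma 8.** Let $(u_n)_{n=1}^N$, $(v_n)_{n=1}^N$ be bases of $N$-dimensional spaces $U,V$ with all norms $\|u_n\|,\|v_n\|\in[K_0^{-1},K_0]$ and partial sum projections of norm at most $K_0$, where $K_0\ge1$. In $U\oplus_2V$ put
$$\sigma_{2n-1}=(u_n,v_n),\qquad\sigma_{2n}=(u_n,2v_n)\qquad(1\le n\le N).$$
Let $\mathbb S=(U\oplus_2V)^*$ and let $(s_j)_{j=1}^{2N}$ be the basis of $\mathbb S$ dual to $(\sigma_j)$, so that $s_j^*=\sigma_j$. Then (4) holds with $K=19K_0^3$, and with $b_j=(-1)^{j+1}$,
$$\Big\|\sum_jb_js_j^*\Big\|=\Big\|\sum_{n\le N}v_n\Big\|,\qquad\Big\|\sum_{j\text{ odd}}b_js_j^*\Big\|\ge\Big\|\sum_{n\le N}u_n\Big\|.$$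

For $N=1$ and $U=V=\mathbb F$ this reads $\sigma_1=(1,1)$, $\sigma_2=(1,2)$, $s_1=(2,-1)$, $s_2=(-1,1)$.

*Proof.* Let $x=\sum_n(\alpha_n\sigma_{2n-1}+\beta_n\sigma_{2n})=(\sum y_nu_n,\sum z_nv_n)$, where $y_n=\alpha_n+\beta_n$ and $z_n=\alpha_n+2\beta_n$. Then $\alpha_n=2y_n-z_n$ and $\beta_n=z_n-y_n$, so $(\sigma_j)$ is a basis. As $y_nu_n$ is a difference of two partial sums, $|y_n|K_0^{-1}\le2K_0\|x\|$, so $|y_n|\le2K_0^2\|x\|$, and likewise for $z_n$. Thus $|\alpha_n|,|\beta_n|\le6K_0^2\|x\|$, that is, $\|s_j\|\le6K_0^2$. Also $\|\sigma_j\|\le\sqrt5K_0\le3K_0$.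

The partial sum projection of $(\sigma_j)$ of even order $2n$ is the direct sum of the $n$-th projections in $U$ and $V$, so it has norm at most $K_0$. The one of order $2n-1$ adds the single term $\alpha_n\sigma_{2n-1}$ to the one of order $2n-2$, so it has norm at most $K_0+6K_0^2\cdot3K_0\le19K_0^3$. The partial sum projections of $(s_j)$ are the adjoints of these. This proves (4).

Finally, $\sum_jb_j\sigma_j=\sum_n(\sigma_{2n-1}-\sigma_{2n})=(0,-\sum_nv_n)$ and $\sum_{j\text{ odd}}b_j\sigma_j=(\sum_nu_n,\sum_nv_n)$. $\square$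

**Choice (a): unit vector bases.** Let $1<p<\infty$, $p\ne2$, $\{w_1<w_2\}=\{2,p'\}$, and let $(u_n)$, $(v_n)$ be the unit vector bases of $\ell_{w_1}^N$, $\ell_{w_2}^N$. Then $K_0=1$. The conjugate exponents of $2,p'$ are $2,p$, so $\mathbb S$ is isometric to $\ell_2^N\oplus_2\ell_p^N$. Since $\frac12-\frac1{p'}=\frac1p-\frac12$,
$$\frac{\|\sum u_n\|}{\|\sum v_n\|}=N^{1/w_1-1/w_2}=N^{|1/2-1/p|}. \tag{14}$$

(Here too, the basis $(s_j)$ alone would not serve. In terms of the dual unit vectors, $s_{2n-1}=2u_n^*-v_n^*$ and $s_{2n}=-u_n^*+v_n^*$. So $\sum_js_j=\sum_nu_n^*$ has norm $N^{1-1/w_1}$, while the odd part has norm at least $\|\sum_nv_n^*\|=N^{1-1/w_2}$, which is larger by the factor (14). Spreading over blocks removes this.)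

**Choice (b): cosines with power weights.** Let $0<\alpha<1$ and $u_n=v_n=\cos((n-1)t)$, $1\le n\le N$, with $U$ the span in $L_2([-\pi,\pi],|t|^{-\alpha}dt)$ and $V$ the span in $L_2([-\pi,\pi],|t|^\alpha dt)$, over $\mathbb F$. On even trigonometric polynomials the partial sums in (B) are the partial sums of the cosine expansion, so by (B) they are bounded uniformly in $N$. The norms of $u_n,v_n$ are bounded above because $|t|^{\pm\alpha}$ is integrable. For the lower bound, $|t|^{\pm\alpha}\ge\pi^{-1}$ on $[1,\pi]$, and for $n\ge1$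
$$\int_1^\pi\cos^2(nt)\,dt=\frac{\pi-1}2-\frac{\sin2n}{4n}\ge\frac{\pi-1}2-\frac14>0;$$
for $n=0$ the integral is $\pi-1$. So $K_0$ depends only on $\alpha$, and $\mathbb S$ is a Hilbert space of dimension $2N$.

Let $D(t)=\sum_{n=0}^{N-1}\cos nt$. For $|t|\le1/N$, each term is at least $\cos1\ge\frac12$, so $D\ge N/2$ and
$$\Big\|\sum u_n\Big\|^2\ge2\cdot\frac{N^2}4\int_0^{1/N}t^{-\alpha}dt=\frac{N^2}2\cdot\frac{N^{\alpha-1}}{1-\alpha}\ge\frac12N^{1+\alpha}.$$
In the other direction, $|D|\le N$, and by the formula for the Dirichlet kernel together with $|\sin(t/2)|\ge|t|/\pi$,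
$$|D(t)|=\Big|\frac12+\frac{\sin((N-\frac12)t)}{2\sin(t/2)}\Big|\le\frac12+\frac\pi{2|t|}\le\frac\pi{|t|}\qquad(0<|t|\le\pi).$$
Hence
$$\Big\|\sum v_n\Big\|^2\le2N^2\int_0^{1/N}t^\alpha dt+2\pi^2\int_{1/N}^\pi t^{\alpha-2}dt\le2N^{1-\alpha}+\frac{2\pi^2}{1-\alpha}N^{1-\alpha},$$
and so
$$\frac{\|\sum u_n\|}{\|\sum v_n\|}\ge c_\alpha N^\alpha. \tag{15}$$

**Choice (c): the difference basis, for $p=1$.** Let $\mathbb S=\ell_1^J$ with the basis $(s_j)$ of (1). There we saw $\|s_k^*\|\le1$ and partial sums of norm at most $1$; also $\|s_j\|\le2$. So (4) holds with $K=2$. Since $e_i=s_1+\dots+s_i$,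
$$\Big\|\sum_jb_js_j^*\Big\|=\max_{i\le J}|b_1+\dots+b_i|. \tag{16}$$
With $b_j=(-1)^{j+1}$ this equals $1$, while $\|\sum_{j\text{ odd}}b_js_j^*\|=\lceil J/2\rceil$.

## Gluing the blocks inside $\ell_p$

For $N\in\mathbb N$ let $J=2N$, and let $Z_N$ be the space $Z$ built

* for $1<p<\infty$, $p\ne2$, with $\mathbb S$ from choice (a) or (b) and $L=L_J$ from Lemma 7;
* for $p=1$, with $\mathbb S$ from choice (c) and $L=0$.

The constant $K$ in (4) does not depend on $N$. Let $\mathbb X=\big(\bigoplus_NZ_N\big)_{\ell_p}$, and let $\mathcal X$ be the concatenation of the bases of $Z_1,Z_2,\dots$.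

**Step 1. $\mathcal X$ is a quasi-greedy Schauder basis of $\mathbb X$.** It is semi-normalized by (10), with coordinate functionals of norm at most $K_1$ by (9), and its span is dense. A partial sum of $f=(f^N)_N$ has the form $(f^1,\dots,f^{M-1},g,0,\dots)$ with $g$ a partial sum of $f^M$, so by Proposition 5 the partial sums are uniformly bounded. If $A$ is a greedy set of $f$, its part $A_N$ in $Z_N$ is empty or a greedy set of $f^N$, and Proposition 5 yields
$$\|S_A(f)\|^p=\sum_N\|S_{A_N}(f^N)\|^p\le C^p\sum_N\|f^N\|^p=C^p\|f\|^p.$$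

**Step 2. $\mathbb X$ is isomorphic to $\ell_p$.** We show that $\mathbb X$ is a complemented subspace of $\ell_p$, up to isomorphism, and apply (P). Say that a finite-dimensional space $E$ factors through $\ell_p^d$ with constant $M$ if there are $\iota:E\to\ell_p^d$, $\pi:\ell_p^d\to E$ with $\pi\iota=\mathrm{Id}$ and $\|\iota\|\|\pi\|\le M$; we may scale so that $\|\iota\|=1$, $\|\pi\|\le M$. With this scaling, an $\ell_p$-sum of spaces that factor with constant $M$ again factors with constant $M$.

The map $f\mapsto\big(\sum_ja_j(f)s_j,(Qf_j)_j\big)$ is an isometry from $Z_N$ onto $\mathbb S\oplus_1\big(\bigoplus_jH_j\big)_{\ell_p}$, where $H_j$ is the mean-zero subspace of $\ell_{q_j}^{n_j}$. It is isometric by (6). It is onto because, given scalars $a_j$ and $h_j\in H_j$, the vector $f_j=\lambda_ja_j\mathbf 1+h_j$ has $Qf_j=h_j$ and $a_j(f)=n_j^{1/q_j}\lambda_ja_j=a_j$.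

Let $p>1$. Then $q_j\in\{2,p\}$. By (R), $\ell_2^n$ factors through $\ell_p^{2^n}$ with a constant $M_p\ge1$ not depending on $n$. By (7), $Q$ is a projection of $\ell_{q_j}^{n_j}$ onto $H_j$ of norm at most $2$, so $H_j$ factors with constant $2M_p$: include $H_j$ in $\ell_{q_j}^{n_j}$, apply $\iota$, come back by $\pi$, then $Q$. The space $\mathbb S$ is $\ell_2^N\oplus_2\ell_p^N$ or $\ell_2^{2N}$. Replacing the sum $\oplus_2$ or $\oplus_1$ of two spaces by $\oplus_p$ costs at most a factor $2$. So $\mathbb S$ factors with constant $2M_p$, and $Z_N$ with constant $4M_p$. For $p=1$ all $q_j=1$, $\mathbb S=\ell_1^{2N}$, all sums are $\ell_1$-sums, each $H_j$ factors through $\ell_1^{n_j}$ with constant $2$, and so does $Z_N$ through some $\ell_1^{d}$; here (R) is not needed.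

So there are $d_N$, $\iota_N:Z_N\to\ell_p^{d_N}$ and $\pi_N:\ell_p^{d_N}\to Z_N$ with $\pi_N\iota_N=\mathrm{Id}$, $\|\iota_N\|=1$ and $\sup_N\|\pi_N\|<\infty$. Taking $\ell_p$-sums gives $\iota:\mathbb X\to\ell_p$ and $\pi:\ell_p\to\mathbb X$ with $\pi\iota=\mathrm{Id}$, because $\big(\bigoplus_N\ell_p^{d_N}\big)_{\ell_p}=\ell_p$. Then $\iota\pi$ is a projection onto $\iota(\mathbb X)\cong\mathbb X$, and (P) gives $\mathbb X\cong\ell_p$. An isomorphism changes the constants $g_m$ of a basis and of its dual basis by bounded factors only, so we may work in $\mathbb X$.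

**Step 3. A functional with a bad greedy set.** Extension by zero embeds $Z_N^*$ isometrically in $\mathbb X^*$. Let $\varphi\in Z_N^*$ be the functional of Lemma 6 with $b_j=(-1)^{j+1}$, and $A$ the union of the odd blocks of $Z_N$. The functional $\varphi$ is in the linear span of $\mathcal X^*$, and its coefficients in the other summands vanish. For $p>1$, $A$ is a greedy set of $\varphi$ by Lemma 7, and $|A|\le2^{2C_pN}$. For $p=1$ we have $|c_j|=|b_j|=1$ for all $j$, so $A$ is greedy, and $|A|\le\sum_{j\le2N}2^j\le2^{2N+1}\le2^{3N}$; in this case put $C_1=\frac32$. The truncation of $\varphi$ to $A$, which we write $\varphi_A$, is again block-constant, with $b_j$ replaced by $0$ for even $j$. So Lemma 6 applies to both, and by Lemma 8 with (14) or (15), or by (16),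
$$\frac{\|\varphi_A\|}{\|\varphi\|}=\frac{\big\|\sum_{j\text{ odd}}b_js_j^*\big\|}{\big\|\sum_jb_js_j^*\big\|}\ge\begin{cases}N^{|1/2-1/p|}&\text{for choice (a)},\\c_\alpha N^\alpha&\text{for choice (b)},\\N&\text{for choice (c)}.\end{cases} \tag{17}$$

**Step 4. From $N$ to $m$.** For $m\ge2^{2C_p}$ take $N=\lfloor\log_2m/(2C_p)\rfloor\ge1$. Then $|A|\le2^{2C_pN}\le m$ and $N\ge\log_2m/(4C_p)$, so (17) bounds $g_m[\mathcal X^*]$ from below by a constant times $(\log m)^{|1/2-1/p|}$, $(\log m)^\alpha$ or $\log m$. For $2\le m<2^{2C_p}$ use $g_m[\mathcal X^*]\ge1$, which holds since $A=\{1\}$ is greedy for $x_1^*$, and decrease the constant.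

This proves Theorem 1 by choice (a), which uses only (P) and (R). It also proves the existence parts of Theorem 2 by choice (b), and of Theorem 3 by choice (c). $\square$

## The upper bounds in Theorems 2 and 3

By (3), which holds since $\|\varphi\circ S_A\|\le k_m[\mathcal X]\,\|\varphi\|$ whenever $|A|\le m$, the upper bounds reduce to (U). The space $\ell_p$, $1<p<\infty$, is uniformly convex and hence superreflexive. So for a quasi-greedy Schauder basis $\mathcal X$ of $\ell_p$ there is $\varepsilon>0$ with $g_m[\mathcal X^*]\le k_m[\mathcal X]=O((\log m)^{1-\varepsilon})$, which completes Theorem 2. In $\ell_1$ we get $g_m[\mathcal X^*]=O(\log m)$, so the order $\log m$ is the largest possible. The final equivalence in Theorem 3 combines Theorem 1 for $p\in(1,2)\cup(2,\infty)$, the basis of $\ell_1$ just built, and the positive answer for $p=2$. $\square$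

## Spaces with a complemented copy of $\ell_p$

*Proof of Corollary 4.* **Step 1. Making room for a summand $\ell_p$.** Write $\mathbb X\cong Y\oplus\ell_p$. Since $\ell_p\cong\ell_p\oplus\ell_p$, we get $\mathbb X\cong Y\oplus\ell_p\oplus\ell_p\cong\mathbb X\oplus\ell_p$.

**Step 2. Interlacing.** Interlace a quasi-greedy basis of $\mathbb X$ with the basis of $\ell_p$ from Theorem 1 (if $p>1$) or Theorem 3 (if $p=1$). A greedy set of $(f,g)\in\mathbb X\oplus\ell_p$ restricts, on each summand, to a greedy set of $f$, respectively $g$, or to the empty set. So the interlaced sequence is a quasi-greedy basis of $\mathbb X\oplus\ell_p$.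

**Step 3. The dual.** Let $\psi$ be in the span of the dual of the $\ell_p$-basis, and let $A$ be a greedy set of $\psi$. The functional $(0,\psi)$ has zero coefficients on the first summand, so $A$, placed in the second summand, is a greedy set of $(0,\psi)$, with truncation $(0,\psi_A)$. The norms of $(0,\psi)$ and $\psi$ are equivalent, and likewise for the truncations. By (17), suitable $\psi$ and $A$ make $\|\psi_A\|/\|\psi\|$ arbitrarily large. So the dual of the interlaced basis is not quasi-greedy.

**Step 4. The spaces $L_p[0,1]$.** Let $1<p<\infty$, $p\ne2$. The normalized Haar basis of $L_p$ is unconditional, hence quasi-greedy. For disjoint sets $E_n$ of positive measure, the functions $|E_n|^{-1/p}\mathbf 1_{E_n}$ span a copy of $\ell_p$, and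
$$f\mapsto\sum_n\Big(\frac1{|E_n|}\int_{E_n}f\Big)\mathbf 1_{E_n}$$
is a projection onto it, of norm at most $1$ by Hölder's inequality on each $E_n$. So the first part of the corollary applies. For $p=2$, $L_2\cong\ell_2$ and the known positive answer applies. $\square$
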